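# Rotation-invariant pushforwards of pluricanonical measures, and finiteness of the projective pluricanonical representation

Throughout, $X$ is a connected compact complex manifold of dimension $n\ge 1$, and $\omega_X=\Lambda^nT^*X$ is its canonical bundle.

## 1. The measure $|s|^{2/m}$ and its pushforward to the line

**Definition 1.1.** Let $m\ge1$ and $0\ne s\in H^0(X,\omega_X^{\otimes m})$. Write $s=a(x)\,(dx_1\wedge\dots\wedge dx_n)^m$ locally, with $a$ holomorphic. Then $|s|^{2/m}$ is the positive measure on $X$ given locally by
$$|a(x)|^{2/m}\prod_{k=1}^n i\,dx_k\wedge d\bar x_k .$$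

This does not depend on coordinates. If $J$ is the Jacobian determinant of a holomorphic change of coordinates, the new coefficient is $aJ^m$. The factor $|J^m|^{2/m}=|J|^2$ is exactly the real Jacobian by which Lebesgue measure changes. The density is continuous and $X$ is compact, so the measure is finite; it is nonzero since $s\neq0$. A proper analytic subset of $X$ is Lebesgue-null, hence has mass $0$.

For $m=1$ the measure is $i^{n^2}s\wedge\bar s$. Indeed, with $dx=dx_1\wedge\dots\wedge dx_n$, reordering gives $dx\wedge d\bar x=(-1)^{n(n-1)/2}\prod_k dx_k\wedge d\bar x_k$. Moreover $i^{n^2}(-1)^{n(n-1)/2}=i^{n^2+n(n-1)}=i^{n}\,i^{2n(n-1)}=i^n$, because $n(n-1)$ is even.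

A meromorphic map $f:X\dashrightarrow\mathbb P^N$ is holomorphic on the complement of a proper analytic subset, a null set, so the pushforward $f_*|s|^{2/m}$ is a well-defined finite measure on $\mathbb P^N$. In particular a meromorphic function $h$ on $X$, viewed as a map to $\mathbb P^1$, gives a measure $h_*|s|^{2/m}$ on $\mathbb P^1$. This measure is the object on which everything below turns. We compare it with $i\,dz\wedge d\bar z/|z|^2$, which is invariant under the rotations $z\mapsto e^{i\theta}z$.

**Example 1.2.** Let $X=\mathbb C/\Lambda$ be an elliptic curve, $m=1$, $s=dx$, $h=\wp$, with $\wp'^2=4\wp^3-g_2\wp-g_3$. Since $dz=\wp'(x)\,dx$ and each general $z$ has two preimages,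
$$h_*|s|^{2}=\frac{2\,i\,dz\wedge d\bar z}{|4z^3-g_2z-g_3|}=\varphi(z)\,\frac{i\,dz\wedge d\bar z}{|z|^2},\qquad \varphi(z)=\frac{2|z|^2}{|4z^3-g_2z-g_3|}.$$
The three roots of the cubic are distinct, so some root $e$ is nonzero. Then $\varphi\to\infty$ at $e$, while $\varphi$ is finite at all but at most three points of the circle $|z|=|e|$. So the measure is not invariant under all rotations. It can be invariant under some: if $g_2=0$, then $\varphi(e^{2\pi i/3}z)=\varphi(z)$.

The main theorem about this object says that the example is typical.

**Theorem A.** Let $0\neq s\in H^0(X,\omega_X^{\otimes m})$ and let $h$ be a nonconstant meromorphic function on $X$. Then the measure $h_*|s|^{2/m}$ on $\mathbb P^1$ is not invariant under the group of all rotations $z\mapsto e^{i\theta}z$.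

Its purpose is a finiteness statement about bimeromorphic maps, which we now set up.

## 2. The projective pluricanonical representation

Let $\mathrm{Bim}(X)$ be the group of bimeromorphic self-maps of $X$. Such a map $\gamma$ is holomorphic off an analytic subset of codimension at least $2$. So for $s\in V:=H^0(X,\omega_X^{\otimes m})$ the pullback $\gamma^*s$ is defined off that subset and extends to $X$ by Hartogs. Since $(\gamma\delta)^*=\delta^*\gamma^*$, we put
$$\rho(\gamma)=(\gamma^{-1})^*,\qquad \rho:\mathrm{Bim}(X)\to\mathrm{GL}(V),\qquad \overline\rho:\mathrm{Bim}(X)\to\mathrm{PGL}(V).$$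
These are the pluricanonical representation and its projectivization. Taking $\gamma^*$ instead of $(\gamma^{-1})^*$ does not change the images. The image of $\overline\rho$ acts on the image of the $m$-th pluricanonical map.

The following facts are known.

- (F1) (Ueno) If $X$ is Moishezon, then $\rho(\mathrm{Bim}(X))$, and hence $\overline\rho(\mathrm{Bim}(X))$, is finite.
- (F2) For every $X$, the orders of the finite subgroups of $\rho(\mathrm{Bim}(X))$ are bounded by a constant, and likewise for $\overline\rho(\mathrm{Bim}(X))$.
- (F3) There are compact complex manifolds with $\rho(\mathrm{Bim}(X))$ infinite.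
- (F4) If $\dim X\le2$, then $\overline\rho(\mathrm{Bim}(X))$ is finite.
- (F5) If $\kappa(X)=\dim X$, then $\mathrm{Bim}(X)$ itself is finite.

The question, taken from Konstantin Loginov and Constantin Shramov, "Finiteness of projective pluricanonical representation for automorphisms of complex manifolds", arXiv:2504.06654 (2025), is whether $\overline\rho(\mathrm{Bim}(X))$ can be infinite for some $X$ and $m$. It cannot. None of (F1)–(F5) is used in the proof.

The general form of the result concerns an arbitrary map to projective space. Call $f:X\dashrightarrow\mathbb P^N$ **nondegenerate** if its image lies in no hyperplane. Recall that $\kappa(X)\ge0$ means $H^0(X,\omega_X^{\otimes m})\ne0$ for some $m\ge1$.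

**Theorem B.** Assume $\kappa(X)\ge0$. Let $f:X\dashrightarrow\mathbb P^N$ be a nondegenerate meromorphic map, $\Gamma\subset\mathrm{Bim}(X)$ a subgroup, and $\tau:\Gamma\to\mathrm{PGL}_{N+1}(\mathbb C)$ a homomorphism with $f\circ\gamma=\tau(\gamma)\circ f$ for all $\gamma\in\Gamma$. Then $\tau(\Gamma)$ is finite.

**Corollary C.** $\overline\rho(\mathrm{Bim}(X))$ is finite for all $X$ and all $m\ge1$. Consequently $\rho(\mathrm{Bim}(X))$ has a finite-index subgroup consisting of scalars of modulus $1$.

The smallest cases of C are quick. If $\dim V\le1$ there is nothing to prove for $\overline\rho$. For curves, this covers genus $0$ (where $V=0$) and genus $1$ (where $V$ is spanned by $(dx)^m$); in genus at least $2$, (F5) says that $\mathrm{Bim}(X)$ is already finite.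

## 3. Integrality of cohomology, and a torus where it is not enough

Here is a natural first attempt, for $m=1$ and a holomorphic automorphism $g$ of $X$. A holomorphic $n$-form on $X$ is closed, and if $s=d\alpha$ is exact then $\int_X i^{n^2}s\wedge\bar s=\int_X i^{n^2}d(\alpha\wedge\bar s)=0$, so $s=0$. Hence $V=H^0(X,\omega_X)$ embeds in $H^n(X,\mathbb C)$. Now $g^*$ acts on $H^n(X,\mathbb Z)$ modulo torsion by an invertible integral matrix, so the eigenvalues of $g^*$ on $V$ are algebraic integers. They have modulus $1$, because $g^*$ preserves the positive definite Hermitian form $i^{n^2}\int_X s\wedge\bar s'$ on $V$. One would like to apply Kronecker's theorem: an algebraic integer all of whose conjugates have modulus $1$ is a root of unity.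

The argument stops at the word "conjugates". The conjugates of an eigenvalue on $V$ are eigenvalues on $H^n(X,\mathbb C)$, but they need not occur on $V$, and nothing bounds them. The following torus shows that this is a real obstruction.

**Example 3.1.** The polynomial $x^4+x+1$ has no real root: its minimum is at $x=-4^{-1/3}$, where $x^4=-x/4$, so the value is $1-\tfrac34 4^{-1/3}>0$. Let $\alpha,\bar\alpha,\beta,\bar\beta$ be its roots. Put
$$y_1=\alpha\bar\alpha+\beta\bar\beta,\qquad y_2=\alpha\beta+\bar\alpha\bar\beta,\qquad y_3=\alpha\bar\beta+\bar\alpha\beta .$$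
Let $E_1=0$, $E_2=0$, $E_3=-1$, $E_4=1$ be the elementary symmetric functions of the roots. Then $\sum y_i=E_2=0$, $\sum_{i<j}y_iy_j=E_1E_3-4E_4=-4$ and $y_1y_2y_3=E_3^2+E_1^2E_4-4E_2E_4=1$. So the $y_i$ are the roots of $Q(y)=y^3-4y-1$. Since $Q(\pm1)\ne0$, $Q$ is irreducible over $\mathbb Q$. Its values at $-2,-1,0,2,3$ are $-1,2,-1,-1,14$, so it has one root in each of $(-2,-1)$, $(-1,0)$, $(2,3)$. Because $|\alpha|^2|\beta|^2=1$, we have $y_1\ge2$, so $y_1$ is the root in $(2,3)$.

Now $|\alpha\beta|=1$ and $y_2=2\operatorname{Re}(\alpha\beta)$. If $\alpha\beta$ were a root of unity $\zeta$, all conjugates of $y_2=\zeta+\zeta^{-1}$ would lie in $[-2,2]$. But $y_1>2$ is a conjugate of $y_2$. So $\alpha\beta$ is not a root of unity.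

The four roots are distinct, since the $y_i$ are distinct and a coincidence of two roots would make two of the $y_i$ equal. Let $A\in\mathrm{GL}_4(\mathbb Z)$ be the companion matrix; it has determinant $1$. Let $\ell_\alpha,\ell_\beta$ be linear functionals on $\mathbb C^4$ with $\ell_\alpha\circ A=\alpha\ell_\alpha$ and $\ell_\beta\circ A=\beta\ell_\beta$. Since $\ell_\alpha,\bar\ell_\alpha,\ell_\beta,\bar\ell_\beta$ are independent, $(\ell_\alpha,\ell_\beta):\mathbb R^4\to\mathbb C^2$ is a real isomorphism, which carries $A$ to $\mathrm{diag}(\alpha,\beta)$ and $\mathbb Z^4$ to a lattice $\Lambda$. So $\mathrm{diag}(\alpha,\beta)$ induces an automorphism $g$ of the torus $X=\mathbb C^2/\Lambda$, and $g^*(dx_1\wedge dx_2)=\alpha\beta\,dx_1\wedge dx_2$. Hence $\rho(\mathrm{Bim}(X))$ is infinite for $m=1$, an instance of (F3), although $\overline\rho$ is trivial because $\dim V=1$.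

Eigenvalue arithmetic alone therefore cannot suffice: the proof must ignore scalars. Measures do this, because $|cs|^{2/m}=|s|^{2/m}$ for $|c|=1$. In the proof of Theorem A, cohomology returns only through the finiteness of a Betti number.

## 4. Compactness of the image and reduction of Theorem B to circles

In this section we prove Theorem B assuming Theorem A. One observation will be used repeatedly. If $f$ is nondegenerate and $L\subset\mathbb P^N$ is a proper linear subspace, then $f_*|s|^{2/m}(L)=0$. Indeed $f^{-1}(L)$ is an analytic subset of the domain of $f$, which is connected (the complement of a proper analytic subset of $X$), and it is not everything because $f$ is nondegenerate.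

Fix $m$ with $V=H^0(X,\omega_X^{\otimes m})\neq0$. For $0\ne s\in V$ put
$$\nu_s=f_*|s|^{2/m},\qquad \mathcal N(s)=\int_X|s|^{2/m}>0,\qquad \mathcal N(0)=0 .$$

**Step 1. $\rho(\Gamma)$ is relatively compact in $\mathrm{GL}(V)$.** The point of this step is to find a quantity that $\rho$ preserves. A bimeromorphic map $\gamma$ restricts to a biholomorphism between complements of proper analytic subsets, which are null. Change of variables gives
$$\gamma_*|s|^{2/m}=|\rho(\gamma)s|^{2/m},\tag{1}$$
and taking total masses, $\mathcal N(\rho(\gamma)s)=\mathcal N(s)$.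

Fix a Hermitian metric on $X$; with the induced norm on $\omega_X^{\otimes m}$ and a suitably normalized volume form, $|s|^{2/m}=|s(x)|^{2/m}dV$. If $s_k\to s$ in $V$, then $|s_k(x)|^{2/m}\to|s(x)|^{2/m}$ uniformly on $X$, because $r\mapsto r^{2/m}$ is uniformly continuous on bounded intervals of $[0,\infty)$. Hence $\mathcal N$ is continuous, and $s\mapsto\nu_s$ is continuous for the weak topology on measures. Fix a norm on $V$. The function $\mathcal N$ is continuous and positive on the unit sphere, and $\mathcal N(cs)=|c|^{2/m}\mathcal N(s)$. So there are $c_1,c_2>0$ with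
$$c_1\|s\|^{2/m}\le\mathcal N(s)\le c_2\|s\|^{2/m}\qquad(s\in V).$$
Therefore $c_1\|\rho(\gamma)s\|^{2/m}\le\mathcal N(\rho(\gamma)s)=\mathcal N(s)\le c_2\|s\|^{2/m}$, that is, $\|\rho(\gamma)\|\le(c_2/c_1)^{m/2}$. The same bound holds for $\rho(\gamma)^{-1}=\rho(\gamma^{-1})$. A set of matrices that is bounded together with its inverses has compact closure in $\mathrm{GL}(V)$.

Finally, $f\circ\gamma=\tau(\gamma)\circ f$ and (1) give
$$\tau(\gamma)_*\nu_s=(\tau(\gamma)\circ f)_*|s|^{2/m}=f_*\gamma_*|s|^{2/m}=\nu_{\rho(\gamma)s}.\tag{2}$$

**Step 2. $\tau(\Gamma)$ is relatively compact in $\mathrm{PGL}_{N+1}(\mathbb C)$.** Here we show that a sequence of matrices cannot degenerate, because $\nu_s$ would be squeezed onto a linear subspace. Let $\gamma_k\in\Gamma$ and let $M_k$ be matrices of norm $1$ representing $\tau(\gamma_k)$. Pass to a subsequence with $M_k\to M\neq0$ and, by Step 1, $\rho(\gamma_k)\to k_0\in\mathrm{GL}(V)$. We must show that $M$ is invertible, for then $\tau(\gamma_k)\to[M]$.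

Suppose $\det M=0$, and fix $0\neq s\in V$. The proper subspace $\mathbb P(\ker M)$ is $\nu_s$-null, and off it $[M_kx]\to[Mx]$. For continuous $g$ on $\mathbb P^N$, dominated convergence gives $\int g\,d(\tau(\gamma_k)_*\nu_s)=\int g([M_kx])\,d\nu_s\to\int g([Mx])\,d\nu_s$. So $\tau(\gamma_k)_*\nu_s\to M_*\nu_s$ weakly, and the limit has mass $\mathcal N(s)>0$ and is concentrated on the proper linear subspace $\mathbb P(\operatorname{im}M)$. On the other hand, by (2), $\tau(\gamma_k)_*\nu_s=\nu_{\rho(\gamma_k)s}\to\nu_{k_0s}$, and $k_0s\ne0$. So the limit is $\nu_{k_0s}$, which gives mass $0$ to $\mathbb P(\operatorname{im}M)$. This is a contradiction.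

**Step 3. If $\tau(\Gamma)$ is infinite, a circle preserves some $\nu_s$.** We pass to the closure and use the structure of compact Lie groups. Let $G$ be the closure of $\{(\rho(\gamma),\tau(\gamma)):\gamma\in\Gamma\}$ in $\mathrm{GL}(V)\times\mathrm{PGL}_{N+1}(\mathbb C)$. It is a closed subgroup of a Lie group, hence a Lie group, and it is compact by Steps 1 and 2. If $(k_i,t_i)\to(k,t)$, then $t_i\to t$ uniformly on $\mathbb P^N$, so $(t_i)_*\nu_s\to t_*\nu_s$ weakly. With (2) and the continuity of $s\mapsto\nu_s$ this gives
$$t_*\nu_s=\nu_{ks}\qquad\text{for all }(k,t)\in G,\ 0\ne s\in V.\tag{3}$$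

Suppose $\tau(\Gamma)$ is infinite, and let $q:G\to\mathrm{PGL}_{N+1}(\mathbb C)$ be the second projection. Then $q(G)$ is infinite. The group $G/G^0$ is finite, so $q(G^0)\neq1$. The compact connected group $G^0$ is the union of its maximal tori, so $q(T)\ne1$ for some maximal torus $T\cong U(1)^r$. A torus is generated by its coordinate circles, so $q$ is nontrivial on one of them. This gives a homomorphism $U(1)\to G$, $u\mapsto(\rho_u,\tau_u)$, with $u\mapsto\tau_u$ nontrivial.

Next we diagonalize. The group $\{(u,A)\in U(1)\times\mathrm{SL}_{N+1}(\mathbb C):[A]=\tau_u\}$ maps onto $U(1)$ with finite kernel, so it is a compact Lie group of dimension $1$. Its identity component is isomorphic to $U(1)$ and maps onto the original $U(1)$ with finite kernel. Replacing the original circle by this finite cover, we may assume that $\tau_u=[A_u]$, where $u\mapsto A_u$ is a continuous representation of $U(1)$ on $\mathbb C^{N+1}$. In suitable homogeneous coordinates,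
$$\tau_u=[\mathrm{diag}(u^{b_0},\dots,u^{b_N})],\qquad b_i\in\mathbb Z .$$
The $b_i$ are not all equal, because $\tau_u$ is nontrivial. Fix $i,j$ with $b_i\neq b_j$. (Changing coordinates replaces $f$ by its composition with an element of $\mathrm{PGL}_{N+1}(\mathbb C)$, which is still nondegenerate.)

The representation $\rho_u$ of $U(1)$ on $V\ne0$ has an eigenvector $s\neq0$, say $\rho_us=u^as$. Since $|u^a|=1$, we have $|u^as|^{2/m}=|s|^{2/m}$, and (3) gives
$$(\tau_u)_*\nu_s=\nu_{u^as}=\nu_s\qquad\text{for all }u\in U(1).\tag{4}$$

**What the circle does not give.** The elements $(\rho_u,\tau_u)$ lie in the closure of the image of $\Gamma$, not in the image itself, so they need not come from any map of $X$. There is no holomorphic vector field on $X$ to work with. All that survives the limit is the identity of measures (4), which is why Theorem A is stated for measures.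

**Step 4. Conclusion from Theorem A.** We push (4) down to $\mathbb P^1$. Let $h=(x_i/x_j)\circ f$, a meromorphic function on $X$, since $x_j\circ f\not\equiv0$ by nondegeneracy. It is nonconstant: if $h\equiv c$, the image of $f$ would lie in the hyperplane $x_i=cx_j$. On the complement of the $\nu_s$-null set $\{x_j=0\}$ we have $(x_i/x_j)\circ\tau_u=u^{b_i-b_j}\,(x_i/x_j)$. Pushing (4) forward by $x_i/x_j$ shows that $h_*|s|^{2/m}$ is invariant under $z\mapsto u^{b_i-b_j}z$ for all $u\in U(1)$. As $b_i-b_j\ne0$, these are all the rotations. This contradicts Theorem A, so $\tau(\Gamma)$ is finite. $\square$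

**Proof of Corollary C from Theorem B.** Suppose first that $\dim V\ge2$, so $\kappa(X)\ge0$. Let $s_0,\dots,s_N$ be a basis of $V$ and $f=[s_0:\dots:s_N]$. This $f$ is nondegenerate because the $s_i$ are linearly independent. Write $\gamma^*s_i=\sum_ja_{ij}(\gamma)s_j$. At a general point $x$, $\gamma$ is a local biholomorphism, and the induced isomorphism of the fibre of $\omega_X^{\otimes m}$ at $\gamma(x)$ with the fibre at $x$ sends $s_i(\gamma(x))$ to $(\gamma^*s_i)(x)$. Hence
$$f(\gamma(x))=[\gamma^*s_0(x):\dots:\gamma^*s_N(x)]=[a_{ij}(\gamma)]\,f(x).$$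
Also $(\gamma\delta)^*s_i=\delta^*\gamma^*s_i=\sum_{j,k}a_{ij}(\gamma)a_{jk}(\delta)s_k$, so $a(\gamma\delta)=a(\gamma)a(\delta)$ and $\tau(\gamma)=[a_{ij}(\gamma)]$ is a homomorphism. Theorem B with $\Gamma=\mathrm{Bim}(X)$ says that $\tau(\mathrm{Bim}(X))$ is finite. Since $a(\gamma)$ is the transpose of the matrix of $\gamma^*$, this is the finiteness of $\overline\rho(\mathrm{Bim}(X))$. If $\dim V\le1$, then $\overline\rho(\mathrm{Bim}(X))$ is trivial.

For the last sentence of the corollary, we may assume $V\ne0$. The kernel of $\rho(\mathrm{Bim}(X))\to\overline\rho(\mathrm{Bim}(X))$ has finite index and consists of scalars $\lambda$. By Step 1 (with $\Gamma=\mathrm{Bim}(X)$; equation (1) does not involve $f$), $\mathcal N(s)=\mathcal N(\lambda s)=|\lambda|^{2/m}\mathcal N(s)$ for $s\ne0$, so $|\lambda|=1$. $\square$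

## 5. Two rotation-invariant measures on $\mathbb P^1$

Before proving Theorem A, let us see which properties of $h_*|s|^{2/m}$ the proof has to use. For a measure $\varphi(z)\,\frac{i\,dz\wedge d\bar z}{|z|^2}$ invariant under rotations, $\varphi(z)=\psi(\log|z|)$. With $z=e^{x+i\theta}$ we have $i\,dz\wedge d\bar z/|z|^2=2\,dx\,d\theta$, so the total mass is $4\pi\int_{\mathbb R}\psi\,dx$.

On $X=\mathbb P^1$ with $h=z$, the form $s=z^{k}\,dz/z$ ($k\in\mathbb Z$), which has a pole, gives $\varphi=|z|^{2k}$ and $\psi(x)=e^{2kx}$. The measure is rotation-invariant but infinite. So finiteness of the mass, that is, holomorphy of $s$, has to be used.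

The Fubini–Study measure $\frac{i\,dz\wedge d\bar z}{(1+|z|^2)^2}$ gives $\psi(x)=\frac{e^{2x}}{(1+e^{2x})^2}=\frac1{4\cosh^2x}$, which is integrable. The measure is finite and rotation-invariant, but it does not come from a holomorphic form. Its $\psi$ has a pole at $x=i\pi/2$.

The functions $e^{2kx}$ solve a linear differential equation with constant coefficients. The function $1/(4\cosh^2x)$ solves none, since every solution of such an equation is a finite sum of terms $x^le^{\lambda x}$ and so extends to an entire function. This suggests the plan. We show that for a measure $h_*|s|^{2/m}$, rotation invariance forces $\psi$ to satisfy a constant coefficient equation, the reason being that $\varphi$ is a Hermitian expression in finitely many holomorphic functions. Such a $\psi$ cannot be integrable over $\mathbb R$ unless it vanishes.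

## 6. Periods along the fibres of $h$, and the proof of Theorem A

Suppose, for contradiction, that $h_*|s|^{2/m}$ is invariant under all rotations.

**Step 1. Reduction to a holomorphic $n$-form and a holomorphic map.** The purpose is to replace the fractional power $|s|^{2/m}$ by $\eta\wedge\bar\eta$ with $\eta$ closed, and to make $h$ holomorphic. By Hironaka there is a modification $\pi:X'\to X$ with $X'$ a compact complex manifold and $h\circ\pi:X'\to\mathbb P^1$ holomorphic. As $\pi$ is biholomorphic off null sets, $\pi_*|\pi^*s|^{2/m}=|s|^{2/m}$, so $(h\circ\pi)_*|\pi^*s|^{2/m}=h_*|s|^{2/m}$. We replace $(X,s,h)$ by $(X',\pi^*s,h\circ\pi)$ and assume that $h:X\to\mathbb P^1$ is holomorphic.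

Let $p:\omega_X\to X$ be the total space of the canonical bundle, and let
$$Y_0=\{\xi\in\omega_X:\ \xi^m=s(p(\xi))\}$$
with its reduced structure. If $s=a(x)(dx)^m$ locally, where $dx=dx_1\wedge\dots\wedge dx_n$, and $\xi=t\,dx$, then $Y_0$ is the hypersurface $t^m=a(x)$. This equation is monic in $t$, so $Y_0$ is closed with bounded fibre coordinate over compact sets. Hence $Y_0$ is compact, finite over $X$ and of pure dimension $n$. The image of an irreducible component of $Y_0$ is an analytic subset of dimension $n$ in the connected manifold $X$, so it is all of $X$. Over $X^\circ=\{s\ne0\}$, $Y_0$ is smooth and is an unramified covering of degree $m$.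

Let $q:Y\to Y_0$ be a resolution of singularities: $Y$ is a finite disjoint union of compact connected manifolds, and $q$ is an isomorphism over the part of $Y_0$ above $X^\circ$. Put $r=p\circ q:Y\to X$. Each component of $Y$ surjects onto $X$. A point $q(y)$ is an element of $\Lambda^nT^*_{r(y)}X$, so we may define
$$\eta(y)=(dr_y)^*q(y).$$
In coordinates $\eta=(t\circ q)\cdot r^*dx$, so $\eta$ is a holomorphic $n$-form on $Y$, and $\eta^m=(t\circ q)^m\,(r^*dx)^m=r^*s$. In particular $\eta\not\equiv0$ on each component of $Y$. The preimage of $X\setminus X^\circ$ is a proper analytic subset of each component, hence null. Over $X^\circ$, on each of the $m$ sheets, $i^{n^2}\eta\wedge\bar\eta$ corresponds to $|t|^2\prod_k i\,dx_k\wedge d\bar x_k=|a|^{2/m}\prod_k i\,dx_k\wedge d\bar x_k$. Adding the sheets,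
$$r_*(i^{n^2}\eta\wedge\bar\eta)=m\,|s|^{2/m}.$$
For instance, for $n=1$, $m=2$ and $s=x\,dx^2$ near $0$, the cover is $x=t^2$ with $\eta=t\,dx=2t^2\,dt$. The cover may be disconnected: on an elliptic curve with $s=(dx)^m$, $Y_0$ consists of the $m$ disjoint copies $\{\zeta\,dx\}$, $\zeta^m=1$, of $X$.

Put $F=h\circ r:Y\to\mathbb P^1$. It is holomorphic and nonconstant on each component, and
$$\mu:=F_*(i^{n^2}\eta\wedge\bar\eta)=m\,h_*|s|^{2/m}$$
is a finite, nonzero, rotation-invariant measure.

**Step 2. The density of $\mu$ is a fibre integral.** Here we compute $\mu$ and extract the function $\psi$. The set of critical points of $F$ is analytic in the compact space $Y$. Its image is analytic in $\mathbb P^1$ by Remmert and of measure zero by Sard, hence finite. Let $C$ be the union of this image with $\{0,\infty\}$, and let $B=\mathbb P^1\setminus C$. Over $B$ the map $F$ is a proper submersion, and the fibres $Y_z=F^{-1}(z)$ are compact complex manifolds of dimension $n-1$, possibly disconnected (finite sets if $n=1$).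

Near a point of $F^{-1}(B)$ choose coordinates $(z,y_1,\dots,y_{n-1})$ with $F=z$, and write $\eta=g\,dz\wedge dy_1\wedge\dots\wedge dy_{n-1}$. Then $\eta=\frac{dF}F\wedge\sigma$ with $\sigma=zg\,dy_1\wedge\dots\wedge dy_{n-1}$. Any other $(n-1,0)$-form $\sigma$ with this property differs by a multiple of $dF$, so the restriction $\sigma_z=\sigma|_{Y_z}$ is well defined. It is a holomorphic $(n-1)$-form on $Y_z$. Put
$$\varphi(z)=i^{(n-1)^2}\int_{Y_z}\sigma_z\wedge\overline{\sigma_z}\ \ge0\qquad(z\in B).$$
In the same coordinates, using the formula of Section 1 in dimensions $n$ and $n-1$,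
$$i^{n^2}\eta\wedge\bar\eta=|g|^2\,i\,dz\wedge d\bar z\prod_k i\,dy_k\wedge d\bar y_k=\frac{i\,dz\wedge d\bar z}{|z|^2}\cdot\Big(|zg|^2\prod_ki\,dy_k\wedge d\bar y_k\Big),$$
and the last bracket is $i^{(n-1)^2}\sigma_z\wedge\overline{\sigma_z}$ on the fibre. A partition of unity and Fubini give, for Borel $E\subset B$,
$$\mu(E)=\int_E\varphi(z)\,\frac{i\,dz\wedge d\bar z}{|z|^2}.\tag{5}$$
Moreover $\mu(C)=0$, because $F^{-1}(C)$ is a proper analytic subset of each component of $Y$.

The function $\varphi$ is continuous on $B$: by Ehresmann, $F$ is locally over $B$ a $C^\infty$ product, so $\varphi$ is locally the integral over a fixed compact manifold of a form depending smoothly on $z$. Let $z\in B$ and $z'=e^{i\theta}z\in B$. The measures $\mu$ and $i\,dz\wedge d\bar z/|z|^2$ are invariant under rotation by $\theta$, so $\varphi(e^{i\theta}\zeta)=\varphi(\zeta)$ for almost every $\zeta$ in the open set $B\cap e^{-i\theta}B$. By continuity this holds for every such $\zeta$, in particular for $\zeta=z$. Hence $\varphi(z)=\varphi(z')$ whenever $z,z'\in B$ and $|z|=|z'|$.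

Since $C$ is finite, every circle $|z|=e^x$ meets $B$. So there is a function $\psi:\mathbb R\to[0,\infty)$ with $\varphi(z)=\psi(\log|z|)$ on $B$. It is continuous: near a given $x_0$, choose a point of $B$ on the circle $|z|=e^{x_0}$ and move radially. By (5), $\mu(C)=0$ and $i\,dz\wedge d\bar z/|z|^2=2\,dx\,d\theta$,
$$\int_{\mathbb R}\psi(x)\,dx=\frac1{4\pi}\,\mu(\mathbb P^1)\in(0,\infty).\tag{6}$$

**Step 3. $\varphi$ is a Hermitian form in finitely many holomorphic functions.** This is where topology enters. Let $w=\log z$ be a local branch of the logarithm, and let $D=\{|w-w_0|<\epsilon\}$ be a disc in the $w$-plane on which $\exp$ is injective, with $\exp(D)\subset B$. We identify $D$ with $\exp(D)$, and on $F^{-1}(D)$ we let $w$ also denote $w\circ F$, so that $dF/F=dw$. By Ehresmann, after shrinking $\epsilon$ if necessary, there is a diffeomorphism $T:D\times M\to F^{-1}(D)$ over $D$, where $M$ is a compact manifold of real dimension $2n-2$. We orient $M$ so that each $T_w:M\to Y_z$, $z=e^w$, preserves orientation. Let $\gamma_1,\dots,\gamma_b$ be smooth integral cycles forming a basis of $H_{n-1}(M,\mathbb Z)$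 modulo torsion, let $e_1,\dots,e_b\in H^{n-1}(M,\mathbb R)$ be the dual basis, and put
$$p_j(w)=\int_{\gamma_j}T_w^*\sigma_z,\qquad z=e^w .$$

*The $p_j$ are holomorphic on $D$.* Local choices of $\sigma$ can be glued by a partition of unity $\{\chi_\alpha\}$. With $\tilde\sigma=\sum_\alpha\chi_\alpha\sigma_\alpha$ we get a smooth form on $F^{-1}(D)$ with $dw\wedge\tilde\sigma=\sum_\alpha\chi_\alpha\,\eta=\eta$ and $\tilde\sigma|_{Y_z}=\sigma_z$. Hence $p_j$ is an integral of a form depending smoothly on $w$, so it is continuous. Let $\Delta\subset D$ be a closed triangle. On $\partial\Delta\times\gamma_j$, the terms of $T^*\tilde\sigma$ containing $dw$ or $d\bar w$ contribute nothing to $dw\wedge T^*\tilde\sigma$, since $\partial\Delta$ has dimension $1$. So Fubini gives the first equality in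
$$\int_{\partial\Delta}p_j\,dw=\int_{\partial\Delta\times\gamma_j}T^*\eta=\pm\int_{\Delta\times\gamma_j}T^*d\eta=0 .$$
The second equality is Stokes together with $\partial\gamma_j=0$, which removes the part $\Delta\times\partial\gamma_j$ of the boundary. The third holds because $\eta$ is a holomorphic $n$-form on an $n$-dimensional manifold: $\bar\partial\eta=0$, and $\partial\eta$ has type $(n+1,0)$. By Morera, $p_j$ is holomorphic.

*The formula for $\varphi$.* For the same reason $\sigma_z$, a holomorphic form of top degree on $Y_z$, is closed. By de Rham its class is determined by its periods, so $[T_w^*\sigma_z]=\sum_jp_j(w)e_j$. Since $\varphi$ is the integral of a product of closed forms, it depends only on the classes. With the constants $c_{jk}=i^{(n-1)^2}\int_Me_j\cup e_k$,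
$$\varphi=\sum_{j,k}c_{jk}\,p_j(w)\,\overline{p_k(w)}\qquad\text{on }D.\tag{7}$$
In Example 1.2, $M$ consists of two points, $b=2$, and the functions $p_1,p_2$ are $\pm z/\sqrt{4z^3-g_2z-g_3}$.

*$\psi$ is real-analytic on $\mathbb R$.* By (7), $\varphi$ is real-analytic on $B$. Given $x_0\in\mathbb R$, choose a point of $B$ on $|z|=e^{x_0}$ and a disc $D$ as above centered at its logarithm $w_0$. Then $\psi(x)=\varphi$ at $w=x+i\operatorname{Im}w_0$ for $x$ near $x_0$, which is real-analytic in $x$. The possible bad behavior of $\varphi$ at points of $C$ does not matter, because each circle can be crossed elsewhere.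

**Step 4. $\psi$ satisfies a constant coefficient differential equation.** We polarize (7): $\bar w$ is made an independent variable $w'$, and rotation invariance says that the result depends only on $w+w'$. Fix one disc $D$ as in Step 3, let $\overline D=\{\bar w:w\in D\}$, and put
$$R(w,w')=\sum_{j,k}c_{jk}\,p_j(w)\,\overline{p_k(\overline{w'})},$$
a holomorphic function on $D\times\overline D$. On $\{w'=\bar w\}$ we have $R(w,\bar w)=\varphi=\psi(\operatorname{Re}w)$. By the chain rule,
$$(\partial_wR)(w,\bar w)=\partial_w\,\psi(\operatorname{Re}w)=\tfrac12\psi'(\operatorname{Re}w)=\partial_{\bar w}\,\psi(\operatorname{Re}w)=(\partial_{w'}R)(w,\bar w).$$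
So the holomorphic function $(\partial_w-\partial_{w'})R$ vanishes on $\{w'=\bar w\}$. In the coordinates $u=\frac{w+w'}2$, $v=\frac{w-w'}{2i}$ this is the set of points with $u,v$ real. A holomorphic function vanishing for real $(u,v)$ near a real point has all Taylor coefficients zero there. Since $D\times\overline D$ is connected,
$$(\partial_w-\partial_{w'})R\equiv0\quad\text{on }D\times\overline D .$$
Thus $R$ is locally constant along the sets $\{w+w'=\zeta\}\cap(D\times\overline D)$. These are convex, being slices of the convex set $D\times\overline D$ by affine lines, hence connected. So $R(w,w')=\Psi(w+w')$ for a function $\Psi$ on the disc $\{|\zeta-2\operatorname{Re}w_0|<2\epsilon\}$, the image of $D\times\overline D$ under addition. Writing $\delta=\frac12(\zeta-2\operatorname{Re}w_0)$, we have $\Psi(\zeta)=R(w_0+\delta,\bar w_0+\delta)$, so $\Psi$ is holomorphic. Taking $w'=\bar w$ gives $\Psi(2x)=\psi(x)$ for real $x$ with $|x-\operatorname{Re}w_0|<\epsilon$.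

Now we use that there are only finitely many $p_j$. For each $l\ge0$ and $w\in D$,
$$\Psi^{(l)}(w+\bar w_0)=\partial_{w'}^{\,l}R(w,w')\big|_{w'=\bar w_0}=\sum_j\Big(\sum_kc_{jk}\,\partial_{w'}^{\,l}\,\overline{p_k(\overline{w'})}\,\big|_{w'=\bar w_0}\Big)p_j(w).$$
As a function of $w$ this lies in the span of $p_1,\dots,p_b$, which has dimension at most $b$. Hence the $b+1$ functions $\Psi,\Psi',\dots,\Psi^{(b)}$ satisfy a nontrivial relation $\sum_{l=0}^b\alpha_l\Psi^{(l)}=0$ with $\alpha_l\in\mathbb C$, first on $\{|\zeta-2\operatorname{Re}w_0|<\epsilon\}$ and then wherever $\Psi$ is defined. Since $\psi^{(l)}(x)=2^l\,\Psi^{(l)}(2x)$, the nonzero polynomial $P(\lambda)=\sum_l\alpha_l2^{-l}\lambda^l$ satisfies $P(d/dx)\psi=0$ on an interval. The function $P(d/dx)\psi$ is real-analytic on $\mathbb R$, so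
$$P(d/dx)\,\psi=0\quad\text{on all of }\mathbb R.\tag{8}$$

**Step 5. Contradiction with finite mass.** We show that an integrable solution of (8) is zero. By (6) and $\psi\ge0$, $\psi\in L^1(\mathbb R)$. So $\psi$ is a tempered distribution and $\hat\psi(\xi)=\int\psi(x)e^{-ix\xi}dx$ is a continuous function. Taking Fourier transforms in (8) gives $P(i\xi)\,\hat\psi(\xi)=0$. The polynomial $P$ has finitely many zeros, so $\hat\psi$ vanishes off a finite set, and by continuity $\hat\psi=0$. Hence $\psi=0$, which contradicts $\int_{\mathbb R}\psi\,dx>0$ in (6). This proves Theorem A, and with it Theorem B and Corollary C. $\square$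

## 7. Stabilizers of pushforward measures, and actions on a base variety

The argument gives slightly more: in the next statement no lift to $X$ is assumed for the projective transformations.

**Theorem D.** If $0\ne s\in H^0(X,\omega_X^{\otimes m})$ and $f:X\dashrightarrow\mathbb P^N$ is nondegenerate, then the stabilizer of $\nu=f_*|s|^{2/m}$ in $\mathrm{PGL}_{N+1}(\mathbb C)$ is finite.

**Proof.** Let $S$ be the stabilizer.

**Step 1. $S$ is a compact Lie group.** It is closed: if $t_i\to t$ and $(t_i)_*\nu=\nu$, then $t_*\nu=\nu$. For compactness, let $t_k\in S$ be represented by matrices $M_k$ of norm $1$ and pass to a subsequence with $M_k\to M\ne0$. If $\det M=0$, then $\nu(\mathbb P(\ker M))=0$, and dominated convergence gives $\nu=(t_k)_*\nu\to M_*\nu$ weakly. So $\nu=M_*\nu$ is concentrated on the proper linear subspace $\mathbb P(\operatorname{im}M)$. But $\nu$ gives mass $0$ to proper linear subspaces and $\nu\ne0$, a contradiction. So $M$ is invertible, and $t_k\to[M]\in S$.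

**Step 2. $S$ contains no nontrivial circle.** If $S$ were infinite, it would be a compact Lie group of positive dimension, hence contain a nontrivial circle. As in Step 3 of Section 4, after passing to a finite cover of the circle and choosing homogeneous coordinates, this circle acts as $[\mathrm{diag}(u^{b_0},\dots,u^{b_N})]$ with $b_i\neq b_j$ for some $i,j$, and preserves $\nu$. As in Step 4 there, $h=(x_i/x_j)\circ f$ is a nonconstant meromorphic function, and pushing $\nu$ forward by $x_i/x_j$ shows that $h_*|s|^{2/m}$ is invariant under all rotations. This contradicts Theorem A. $\square$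

The stabilizer need not be trivial: in Example 1.2 with $g_2=0$ it contains the rotation by $e^{2\pi i/3}$.

**Corollary E.** Let $\kappa(X)\ge0$, let $f:X\dashrightarrow Z$ be a dominant meromorphic map to a normal projective variety, let $H$ be a linear algebraic group acting faithfully and algebraically on $Z$, and let $\Gamma\subset\mathrm{Bim}(X)$ act on $Z$ compatibly with $f$ through a homomorphism $\tau:\Gamma\to H$. Then $\tau(\Gamma)$ is finite. In particular, if $Z=\mathbb P^1$, the group of all bimeromorphic maps of $X$ preserving the fibration $f$ acts on the base through a finite group.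

**Proof.** Compatibility means $f\circ\gamma=\tau(\gamma)\circ f$.

**Step 1. Make the action linear.** The identity component $H^0$ has finite index in $H$, so $\tau^{-1}(H^0)$ has finite index in $\Gamma$. It suffices to treat $H^0$ and $\tau^{-1}(H^0)$, which we again call $H$ and $\Gamma$. Since $Z$ is normal and $H$ is a connected linear algebraic group, some positive power $L$ of a very ample line bundle on $Z$ is $H$-linearizable (Mumford, *Geometric Invariant Theory*, Cor. 1.6). So $H$ acts linearly on $H^0(Z,L)$, and the complete linear system of $L$ is an $H$-equivariant embedding $Z\subset\mathbb P^N$ whose image lies in no hyperplane. The induced homomorphism $H\to\mathrm{PGL}_{N+1}(\mathbb C)$ is injective: an element acting trivially on $\mathbb P^N$ acts trivially on $Z$, and $H$ acts faithfully on $Z$.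

**Step 2. Apply Theorem B.** The composition $X\dashrightarrow Z\subset\mathbb P^N$ is nondegenerate, because $f$ is dominant and every hyperplane meets $Z$ in a proper closed subset. By Theorem B the image of $\Gamma$ in $\mathrm{PGL}_{N+1}(\mathbb C)$ is finite, and by injectivity so is $\tau(\Gamma)$.

**Step 3. The case $Z=\mathbb P^1$.** A bimeromorphic map $\gamma$ preserves the fibration if $f\circ\gamma=t\circ f$ for some bimeromorphic map $t$ of $\mathbb P^1$, that is, some $t\in\mathrm{PGL}_2(\mathbb C)$. Since $f$ is dominant, $t$ is determined by $\gamma$, so $\gamma\mapsto t$ is a homomorphism to the linear algebraic group $\mathrm{PGL}_2(\mathbb C)$, and the first part applies. $\square$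

## 8. Why the hypotheses are needed

The condition $\kappa(X)\ge0$ in Theorem B cannot be dropped. Take $X=\mathbb P^N$ with $N\ge1$, $f=\mathrm{id}$ and $\Gamma=\mathrm{PGL}_{N+1}(\mathbb C)$, with $\tau$ the identity. Here $H^0(X,\omega_X^{\otimes m})=0$ for all $m\ge1$, so the proof has no measure $\nu_s$ to start from.

Linearity of the action on the base is needed in Corollary E. Take $X=Z$ an elliptic curve, so $\kappa(X)=0$, with $f=\mathrm{id}$ and $\Gamma$ the infinite group of translations. This does not conflict with Theorem B. Embed $X$ in $\mathbb P^2$ as a cubic by the line bundle $\mathcal O(3\cdot 0)$. If the translation $t_a:x\mapsto x+a$ is induced by a projective transformation, then $t_a^*\mathcal O(3\cdot0)=\mathcal O(3\cdot(-a))$ is isomorphic to $\mathcal O(3\cdot0)$, so $3a=0$ by Abel's theorem. Hence at most nine translations act linearly.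

In Corollary C one cannot replace $\overline\rho$ by $\rho$. This is (F3), and Example 3.1 is an explicit instance: there $\rho(\mathrm{Bim}(X))$ contains the scalar $\alpha\beta$, of modulus $1$ and infinite order. By Corollary C, up to finite index, unit scalars are the only source of infinitude.
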